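\title{Automorphisms of intermediate growth of finitely presented groups}

\begin{abstract}
We construct finitely presented groups with an outer automorphism whose growth, measured in conjugacy length, is faster than every polynomial and slower than every exponential. The groups are free products of $\mathbb Z$ with a Steinberg group $\operatorname{St}_5(\Lambda)$, and the automorphism is induced by an automorphism of the ring $\Lambda$. One family of examples reproduces, up to a linear factor, the growth function of any finitely generated subgroup of a finitely presented group. A second family is explicit and has growth between $\exp(c\,n^{d/(d+1)})$ and $\exp(C\,n^{d/(d+1)})$, for each $d\ge 1$.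
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Growth of an automorphism}

Let $G$ be a group with a finite generating set. For $g\in G$ we write $|g|$ for the word length and
\[
\|g\|=\min_{h\in G}|hgh^{-1}|
\]
for the \emph{conjugacy length}, the least word length of an element of the conjugacy class of $g$. The \emph{growth} of $g$ under an automorphism $\phi$ is the sequence $n\mapsto\|\phi^n(g)\|$. We consider it up to bi-Lipschitz equivalence: two sequences $f,f'$ of nonnegative numbers are equivalent if $f\le Kf'$ and $f'\le Kf$ for some constant $K$. A change of generating set replaces the growth by an equivalent sequence. Composing $\phi$ with an inner automorphism replaces $\phi^n(g)$ by a conjugate, so the growth depends only on the class of $\phi$ in $\operatorname{Out}(G)$. This is the reason for using conjugacy length: it ignores the stretching that conjugation alone produces.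

Growth is at most exponential, because $\|\phi^n(g)\|\le M^n|g|$ if $M$ bounds the lengths of the images of the generators. For $G=\mathbb Z^r$ all possibilities can be listed. Conjugacy length is comparable to a norm on $\mathbb C^r$, and by the Jordan form a nonzero component of $g$ in the generalized eigenspace of an eigenvalue $\mu$ of $\phi$ contributes a sequence equivalent to $n^p|\mu|^n$. Hence every $g\ne0$ grows like $n^p\lambda^n$ for some $p\in\mathbb N$ and $\lambda>0$: at most polynomially if $\lambda\le1$, exponentially if $\lambda>1$, and never in between. The following definition describes the range that is empty for $\mathbb Z^r$.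

\begin{definition}\label{def:intermediate}
An outer automorphism $\phi\in\operatorname{Out}(G)$ has \emph{intermediate growth} if
\begin{itemize}
\item[(i)] there is $g\in G$ such that $n^p=o(\|\phi^n(g)\|)$ as $n\to\infty$ for every $p\in\mathbb N$; and
\item[(ii)] for every $g\in G$ and every $\lambda>1$ we have $\|\phi^n(g)\|=o(\lambda^n)$, that is, $\limsup_{n\to\infty}\|\phi^n(g)\|^{1/n}\le1$.
\end{itemize}
\end{definition}

Fioravanti \cite{Fio} recalls that Coulon constructed finitely generated groups whose automorphisms show a variety of behaviors faster than any polynomial and slower than any exponential, and notes that it is unknown whether such behavior can occur for automorphisms of finitely presented groups. Definition~\ref{def:intermediate} is one way to make the informal description precise, and the question becomes: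

\begin{quote}
\emph{Is there a finitely presented group $G$ with an outer automorphism of intermediate growth?}
\end{quote}

The case of $\mathbb Z^r$ suggests a negative answer. There the sequence $\phi^n(g)$ satisfies a linear recurrence, and finitely many eigenvalues govern its size; one may expect a finite presentation to impose a similar rigidity. In our examples the sequence $\phi^n(g)$ is again described by a linear recurrence. But the recurrence lives in a bimodule over a ring, and word length there behaves like a rank rather than like a norm.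

\subsection{Results}

The answer to the question is yes. Our first theorem transfers the growth function of a group to an automorphism. For a subset $S$ of a group, $S^n$ denotes the set of products $s_1\cdots s_n$ with $s_i\in S$.

\begin{theorem}\label{thm:A}
Let $Q$ be a finitely generated group that embeds in a finitely presented group. Let $S\subset Q$ be a finite set that contains $1$ and generates $Q$ as a monoid, and let $\gamma(n)=|S^n|$. There are a finitely presented group $G$ with a finite generating set, $\phi\in\operatorname{Aut}(G)$, $g_0\in G$, a constant $C>0$ and, for each $h\in G$, a constant $C_h$ such that for all $n\ge1$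
\[
\gamma(n)\le\|\phi^n(g_0)\|\le C\,n\,\gamma(n),\qquad \|\phi^n(h)\|\le C_h\,n\,\gamma(n)\quad\text{for every }h\in G .
\]
\end{theorem}

A finitely generated group is \emph{recursively presented} if it has a presentation with finitely many generators and a recursively enumerable set of relators. By Higman's embedding theorem \cite{Hig}, every such group embeds in a finitely presented group, so Theorem~\ref{thm:A} applies to it. Applied to Grigorchuk's group \cite{Gri}, it answers the question.

\begin{corollary}\label{cor:answer}
There exist a finitely presented group $G$ and an outer automorphism $\phi\in\operatorname{Out}(G)$ of intermediate growth.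
\end{corollary}

The second theorem gives explicit examples. Its proof uses neither an embedding theorem nor Grigorchuk's group.

\begin{theorem}\label{thm:B}
For every $d\ge1$ there are a finitely presented group $G_d$, $\phi\in\operatorname{Aut}(G_d)$, $g_0\in G_d$ and constants $c,C>0$ such that for all large $n$
\[
\exp\bigl(c\,n^{d/(d+1)}\bigr)\le\|\phi^n(g_0)\|\le\exp\bigl(C\,n^{d/(d+1)}\bigr),
\]
and $\|\phi^n(h)\|\le C_h\exp(C\,n^{d/(d+1)})$ for all $h\in G_d$ and all large $n$, with $C_h$ depending on $h$ only. In particular $\phi$ has intermediate growth, and infinitely many pairwise inequivalent intermediate growth types occur.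
\end{theorem}

\subsection{Plan of the proof}

Both theorems come from one construction. A ring $\Lambda$ determines a group $\operatorname{St}_5(\Lambda)$, finitely presented when $\Lambda$ is, that contains an element $x_{12}(\lambda)$ for each $\lambda\in\Lambda$. The word length $\ell(\lambda)$ of $x_{12}(\lambda)$ is a measure of complexity on the ring, and automorphisms of $\Lambda$ act on the group. Section~\ref{sec:steinberg} bounds $\ell$ from above, and Section~\ref{sec:rank} bounds it from below by a tensor rank. Section~\ref{sec:construction} builds, from a ring $R$ and a finite subset $S$, an automorphism whose $n$th iterate has rank equal to the dimension of the span of the products of $n$ elements of $S$; it begins with the case $R=\mathbb Z[t,t^{-1}]$. Taking for $R$ a group ring gives Theorem~\ref{thm:A} (Section~\ref{sec:A}), and taking an enveloping algebra gives Theorem~\ref{thm:B} (Section~\ref{sec:B}). The finite presentability of $\operatorname{St}_5(\Lambda)$ is independent of the rest and is proved in Section~\ref{sec:fp}.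

Rings are associative with $1$, and ring homomorphisms preserve $1$. In groups $[a,b]=aba^{-1}b^{-1}$. The set $\mathbb N$ contains $0$.

\section{Steinberg groups and length in a ring}\label{sec:steinberg}

Let $\Lambda$ be a ring. The \emph{Steinberg group} $\operatorname{St}_5(\Lambda)$ has generators $x_{ij}(\lambda)$, for $1\le i\ne j\le5$ and $\lambda\in\Lambda$, and relations
\begin{itemize}
\item[(R1)] $x_{ij}(\lambda)x_{ij}(\mu)=x_{ij}(\lambda+\mu)$;
\item[(R2)] $[x_{ij}(\lambda),x_{kl}(\mu)]=1$ if $j\ne k$ and $i\ne l$;
\item[(R3)] $[x_{ij}(\lambda),x_{jk}(\mu)]=x_{ik}(\lambda\mu)$ if $i,j,k$ are distinct.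
\end{itemize}
In particular $x_{ij}(0)=1$ and $x_{ij}(\lambda)^{-1}=x_{ij}(-\lambda)$, and two generators with the same first index, or with the same second index, commute. The elementary matrices $I+\lambda E_{ij}$ satisfy these relations, so $x_{ij}(\lambda)\mapsto I+\lambda E_{ij}$ defines a homomorphism $\pi\colon\operatorname{St}_5(\Lambda)\to\operatorname{GL}_5(\Lambda)$. A ring homomorphism $f$ induces a group homomorphism $x_{ij}(\lambda)\mapsto x_{ij}(f(\lambda))$, and this is compatible with composition. We obtain upper bounds on length from the relations and lower bounds from $\pi$; nothing about the kernel of $\pi$ is needed.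

From $ghg^{-1}=[g,h]h$ and $[g,h]=[h,g]^{-1}$ we get, for distinct $i,j,k$,
\begin{align}
x_{ij}(\lambda)\,x_{jk}(\mu)\,x_{ij}(\lambda)^{-1}&=x_{ik}(\lambda\mu)\,x_{jk}(\mu),\label{eq:conj1}\\
x_{ij}(\lambda)\,x_{ki}(\mu)\,x_{ij}(\lambda)^{-1}&=x_{kj}(-\mu\lambda)\,x_{ki}(\mu).\label{eq:conj2}
\end{align}

A ring is \emph{finitely presented} if it is isomorphic to $\mathbb Z\langle\Omega\rangle/I$, where $\mathbb Z\langle\Omega\rangle$ is the free ring on a finite set $\Omega$ and $I$ is finitely generated as a two-sided ideal.

\begin{proposition}\label{prop:fp}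
If $\Lambda$ is a finitely presented ring, then $\operatorname{St}_5(\Lambda)$ is a finitely presented group.
\end{proposition}

The proof is in Section~\ref{sec:fp}. Now let $\Lambda$ be generated as a ring by a finite set $X$ with $1\in X$, and let $Y=\{x_{ij}(\lambda):\lambda\in X,\ i\ne j\}$. Every element of $\Lambda$ is an integer combination of products of elements of $X$, so $Y$ generates $\operatorname{St}_5(\Lambda)$ by (R1) and (R3). Permutations of the indices preserve the relations and the set $Y$. Hence
\[
\ell(\lambda)=|x_{ij}(\lambda)|_Y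
\]
does not depend on $(i,j)$. We have $\ell(0)=0$ and $\ell(\lambda)\le1$ for $\lambda\in X$. The next lemma says that long products, large integers and conjugation by units are all cheap.

\begin{lemma}\label{lem:length}
Let $\lambda,\mu\in\Lambda$.
\begin{itemize}
\item[(a)] $\ell(\lambda+\mu)\le\ell(\lambda)+\ell(\mu)$, $\ell(-\lambda)=\ell(\lambda)$ and $\ell(\lambda\mu)\le2\ell(\lambda)+2\ell(\mu)$.
\item[(b)] If $M\ge1$ and $\ell(\lambda_i)\le M$ for $1\le i\le r$, then $\ell(\lambda_1\cdots\lambda_r)\le4r^2M$.
\item[(c)] $\ell(c)\le6+12\log_2|c|$ for every nonzero integer $c$.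
\item[(d)] If $u\in\Lambda$ is a unit, then $\ell(u\lambda u^{-1})\le\ell(\lambda)+C_u$, where $C_u=6\ell(u)+6\ell(u^{-1})$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first two statements follow from (R1), and the third from (R3), since a commutator contains each entry twice.

(b) Multiplying the factors in one at a time would double the bound $r$ times, so we multiply in a balanced way. Choose $q$ with $r\le2^q<2r$ and pad the product with factors $1$ until it has $2^q$ factors. By (a), a product of two elements with $\ell\le M'$ has $\ell\le4M'$. Cutting the product in halves $q$ times gives $\ell\le4^qM\le4r^2M$.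

(c) By (a) we may assume $c\ge1$. The idea is to expand $c$ in an exponentially growing scale that is produced by conjugating with powers of one fixed element. For integers $a,b$ put $v(a,b)=x_{13}(a)x_{23}(b)$; the two factors commute, so $v(a,b)v(a',b')=v(a+a',b+b')$. By \eqref{eq:conj1} and (R2), conjugation by $x_{21}(1)$ sends $v(a,b)$ to $v(a,a+b)$, and conjugation by $x_{12}(1)$ sends $v(a,b)$ to $v(a+b,b)$. For $g=x_{12}(1)x_{21}(1)$ this gives $g\,v(a,b)\,g^{-1}=v(2a+b,a+b)$. Hence $g^jv(1,0)g^{-j}=v(a_j,b_j)$, where $(a_0,b_0)=(1,0)$, $a_{j+1}=2a_j+b_j$ and $b_{j+1}=a_j+b_j$. By induction $0\le b_j\le a_j$, so $2a_j\le a_{j+1}\le3a_j$.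

Let $r\ge0$ satisfy $a_r\le c<a_{r+1}$; then $2^r\le c$. Divide $c$ by $a_r$ with remainder, the remainder by $a_{r-1}$, and so on down to $a_0=1$. At each step the number divided by $a_j$ is less than $a_{j+1}\le3a_j$, so $c=\sum_{j=0}^rd_ja_j$ with $d_j\in\{0,1,2\}$. Therefore
\[
v(d_0,0)\,g\,v(d_1,0)\,g\cdots g\,v(d_r,0)\,g^{-r}=\prod_{j=0}^r g^jv(d_j,0)g^{-j}=v(c,b),\qquad b=\sum_jd_jb_j,
\]
and the left side has length at most $2(r+1)+2r+2r=6r+2$. It remains to remove the factor $x_{23}(b)$. It commutes with $x_{41}(1)$, so $[x_{41}(1),v(c,b)]=[x_{41}(1),x_{13}(c)]=x_{43}(c)$. Thus $\ell(c)\le2+2(6r+2)\le6+12\log_2c$.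

(d) For a unit $u$ and $i\neq j$ put $w_{ij}(u)=x_{ij}(u)x_{ji}(-u^{-1})x_{ij}(u)$, which has length at most $2\ell(u)+\ell(u^{-1})$. Let $k\ne i,j$. We conjugate successively by $x_{ij}(u)$, $x_{ji}(-u^{-1})$ and $x_{ij}(u)$. By \eqref{eq:conj1} and (R2),
\[
x_{jk}(\lambda)\ \mapsto\ x_{ik}(u\lambda)x_{jk}(\lambda)\ \mapsto\ x_{jk}(-\lambda)x_{ik}(u\lambda)x_{jk}(\lambda)=x_{ik}(u\lambda)\ \mapsto\ x_{ik}(u\lambda),
\]
and by \eqref{eq:conj2} and (R2),
\[
x_{ki}(\lambda)\ \mapsto\ x_{kj}(-\lambda u)x_{ki}(\lambda)\ \mapsto\ x_{ki}(-\lambda)x_{kj}(-\lambda u)x_{ki}(\lambda)=x_{kj}(-\lambda u)\ \mapsto\ x_{kj}(-\lambda u).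
\]
Hence
\begin{equation}\label{eq:weyl}
w_{ij}(u)\,x_{jk}(\lambda)\,w_{ij}(u)^{-1}=x_{ik}(u\lambda),\qquad w_{ij}(u)\,x_{ki}(\lambda)\,w_{ij}(u)^{-1}=x_{kj}(-\lambda u).
\end{equation}
Since $\ell$ does not depend on the indices, $\ell(u\lambda)$ and $\ell(\lambda u)$ are at most $\ell(\lambda)+4\ell(u)+2\ell(u^{-1})$. Apply the first bound with $u$ and the second with $u^{-1}$.
\end{proof}

\section{A lower bound by tensor rank}\label{sec:rank}

Lemma~\ref{lem:length} makes lower bounds delicate. By part (b), $\ell(\lambda^n)\le4n^2\max(1,\ell(\lambda))$, however complicated the expansion of $\lambda^n$ may be. For instance, in a group ring the element $(\sum_{s\in S}s)^n$ has support $S^n$ but only polynomial length. We therefore adjoin free variables to the ring and count how often a word in $Y$ must use them.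

Let $R$ be a nonzero ring, generated by a finite set $X_R$ with $1\in X_R$. Unadorned tensor products are over $\mathbb Z$. Let $M=(R\otimes R)m_1\oplus(R\otimes R)m_2$ be the free $R$-bimodule on two generators, where $(u\otimes v)m_i=um_iv$, and let
\[
\Lambda=R\langle m_1,m_2\rangle=R\oplus M\oplus(M\otimes_RM)\oplus\cdots
\]
be its tensor ring, graded with $\Lambda_0=R$ and $\Lambda_1=M$. It has the following universal property: a ring homomorphism $R\to\Lambda'$ and two elements of $\Lambda'$ determine a unique ring homomorphism $\Lambda\to\Lambda'$ that extends the given one and sends $m_1,m_2$ to the given elements. Adding two generators and no relations to a presentation of $R$ gives a ring with the same property, so $\Lambda$ is finitely presented if $R$ is. We define $Y$ and $\ell$ by the generating set $X=X_R\cup\{m_1,m_2\}$ of $\Lambda$.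

Let $V$ be a vector space over $\mathbb Q$. The \emph{rank} of $t\in V\otimes_{\mathbb Q}V$ is the least number of pure tensors $u\otimes v$ with sum $t$. It is subadditive, and it is unchanged by $\mathrm{id}\otimes\beta$ for a linear bijection $\beta$ of $V$. Put $R_{\mathbb Q}=R\otimes\mathbb Q$. For $\lambda\in\Lambda$ with degree-one component $t_1m_1+t_2m_2$, where $t_1,t_2\in R\otimes R$, let $\operatorname{rk}(\lambda)$ be the rank of the image of $t_1$ in $R_{\mathbb Q}\otimes_{\mathbb Q}R_{\mathbb Q}$. Then $\operatorname{rk}$ is subadditive, depends only on the degree-one component, and $\operatorname{rk}(um_iv)\le1$ for $u,v\in R$.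

\begin{lemma}\label{lem:rank}
$\ell(\lambda)\ge\operatorname{rk}(\lambda)$ for every $\lambda\in\Lambda$.
\end{lemma}

\begin{proof}
Write $x_{12}(\lambda)$ as a product of $L=\ell(\lambda)$ elements of $Y^{\pm1}$ and apply $\pi$ to get $I+\lambda E_{12}=N_1\cdots N_L$. Split each factor by degree as $N_r=A_r+B_r$. If $N_r=I\pm\mu E_{pq}$ with $\mu\in X_R$, then $A_r=N_r$ and $B_r=0$. If $N_r=I\pm m_iE_{pq}$, then $A_r=I$ and $B_r=\pm m_iE_{pq}$. The degree-one part of the product is
\[
\sum_{r=1}^L A_1\cdots A_{r-1}\,B_r\,A_{r+1}\cdots A_L .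
\]
If $B_r=\pm m_iE_{pq}$, the $(1,2)$ entry of the $r$th summand is $\pm um_iv$, where $u\in R$ is the $(1,p)$ entry of $A_1\cdots A_{r-1}$ and $v\in R$ is the $(q,2)$ entry of $A_{r+1}\cdots A_L$. So the degree-one component of $\lambda$ is a sum of at most $L$ elements with $\operatorname{rk}\le1$.
\end{proof}

Thus each letter $x_{pq}(m_1)^{\pm1}$ contributes one pure tensor, whatever the letters over $R$ do. To use the lemma we must compute ranks, which is easy for tensors that look like positive semidefinite forms.

\begin{lemma}\label{lem:positive}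
Let $w_1,\dots,w_p$ be elements of a $\mathbb Q$-vector space $V$, let $W$ be their span, and let $c_1,\dots,c_p$ be positive rational numbers. Then $t=\sum_ic_i\,w_i\otimes w_i$ has rank $\dim W$.
\end{lemma}

\begin{proof}
If $e_1,\dots,e_D$ is a basis of $W$, then $t=\sum_j e_j\otimes w_j'$ for some $w'_j\in W$, so the rank is at most $D$. For the converse consider the linear map $\kappa\colon V^*\to V$, $\kappa(\xi)=(\xi\otimes\mathrm{id})t=\sum_ic_i\xi(w_i)w_i$. If $t=\sum_{j=1}^ru_j\otimes v_j$, the image of $\kappa$ lies in the span of $v_1,\dots,v_r$, so the rank of $t$ is at least $\dim\kappa(V^*)$. The map $\kappa$ factors through the restriction $V^*\to W^*$, which is onto. The induced map $W^*\to V$ is injective: if $\sum_ic_i\xi(w_i)w_i=0$, applying $\xi$ gives $\sum_ic_i\xi(w_i)^2=0$, so $\xi(w_i)=0$ for all $i$ because $c_i>0$. Hence $\dim\kappa(V^*)=D$.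
\end{proof}

The point is that the $w_i$ may be repeated or linearly dependent in a way that we do not control. Positivity of the coefficients rules out cancellation.

\section{An automorphism that records the growth of a ring}\label{sec:construction}

\subsection{The case of Laurent polynomials}\label{sub:example}

Let $R=\mathbb Z[t,t^{-1}]$ and $S=\{1,t\}$, so that the products of $n$ elements of $S$ are $1,t,\dots,t^n$. We look for an automorphism $\sigma$ of $\Lambda$, fixing $R$, with $\operatorname{rk}\sigma^n(m_1)=n+1$.

The substitution $m_1\mapsto(1+t)m_1$ does not work: its iterates $(1+t)^nm_1$ have rank one. The elements of $S$ have to act on both sides at once. Put $\omega(z)=z+tzt^{-1}$ and $m_i^{(j)}=t^jm_it^{-j}$. Then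
\[
\omega^n(m_1)=\sum_{j=0}^n\binom nj\,m_1^{(j)} ,
\]
and the corresponding tensor is $\sum_j\binom nj\,t^j\otimes t^{-j}$. Applying the bijection $t^{j}\mapsto t^{-j}$ to the second factor turns it into $\sum_j\binom nj\,t^j\otimes t^{j}$, which has rank $n+1$ by Lemma~\ref{lem:positive}.

The substitution $m_1\mapsto\omega(m_1)$, $m_2\mapsto m_2$ is not invertible. It preserves degrees, and on $\Lambda_1$ it doubles the sum of the coefficients of the monomials $t^im_1t^j$, so $m_1$ is not in its image. The second variable repairs this, as a companion matrix would: set $\sigma(m_1)=\omega(m_1)+m_2$ and $\sigma(m_2)=m_1$. Now $m_1=\sigma(m_2)$ and $m_2=\sigma(m_1-\omega(m_2))$ are in the image. The iterates satisfy $\sigma^{n+1}(m_1)=\omega\sigma^n(m_1)+\sigma^{n-1}(m_1)$, which gives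
\begin{align*}
\sigma(m_1)&=m_1^{(0)}+m_1^{(1)}+m_2^{(0)},\\
\sigma^2(m_1)&=2m_1^{(0)}+2m_1^{(1)}+m_1^{(2)}+m_2^{(0)}+m_2^{(1)},\\
\sigma^3(m_1)&=3m_1^{(0)}+5m_1^{(1)}+3m_1^{(2)}+m_1^{(3)}+2m_2^{(0)}+2m_2^{(1)}+m_2^{(2)}.
\end{align*}
In general $\sigma^n(m_1)$ involves $m_1^{(0)},\dots,m_1^{(n)}$ with positive coefficients, so $\ell(\sigma^n(m_1))\ge n+1$ by Lemmas~\ref{lem:rank} and \ref{lem:positive}. The sum $e_n$ of all coefficients satisfies $e_{n+1}=2e_n+e_{n-1}$, so it grows exponentially, with $2^n\le e_n\le3^n$. Nevertheless each of the $2n+1$ terms has length $O(n)$: the coefficient costs $O(n)$ by Lemma~\ref{lem:length}(c), and $m_i^{(j)}$ costs $O(n)$ by Lemma~\ref{lem:length}(d). Thus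
\[
n+1\le\ell(\sigma^n(m_1))\le Cn^2 .
\]
Length counts the distinct terms, up to a linear factor, and is blind to their exponentially large coefficients. To obtain intermediate growth we replace $\{1,t,\dots,t^n\}$ by a family whose size grows at an intermediate rate.

\subsection{The ring automorphism}

Fix the following data:
\begin{itemize}
\item a nonzero finitely presented ring $R$, with a finite generating set $X_R\ni1$;
\item an anti-automorphism $\theta$ of $R$, that is, an additive bijection with $\theta(uv)=\theta(v)\theta(u)$;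
\item a finite subset $S\subset R$ with $1\in S$.
\end{itemize}
Let $\mathcal T_j$ be the set of $j$-tuples $\mathbf s=(s_1,\dots,s_j)$ of elements of $S$, and $w(\mathbf s)=s_1\cdots s_j$, with $w=1$ for the empty tuple. Let $V_n\subset R_{\mathbb Q}$ be the $\mathbb Q$-span of the $w(\mathbf s)$ with $\mathbf s\in\mathcal T_n$, and
\[
\delta(n)=\dim V_n .
\]
Since $1\in S$, we have $V_j\subset V_n$ for $j\le n$.

Let $\Lambda=R\langle m_1,m_2\rangle$ and define the additive map $\omega\colon\Lambda_1\to\Lambda_1$ by $\omega(z)=\sum_{s\in S}s\,z\,\theta(s)$. Iterating $\omega$ adds new factors on the outside, so they accumulate on the right in the opposite order: $s_1\cdots s_j\,z\,\theta(s_j)\cdots\theta(s_1)$. Because $\theta$ reverses products, the right factor is a function of the left one: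
\begin{equation}\label{eq:omega}
\omega^j(z)=\sum_{\mathbf s\in\mathcal T_j}w(\mathbf s)\,z\,\theta(w(\mathbf s)).
\end{equation}
Let $\sigma\colon\Lambda\to\Lambda$ be the ring homomorphism that is the identity on $R$ and satisfies
\[
\sigma(m_1)=\omega(m_1)+m_2,\qquad\sigma(m_2)=m_1 .
\]
Define polynomials $P_n(T)=\sum_jc_{n,j}T^j$ by $P_{-1}=0$, $P_0=1$ and $P_{n+1}=TP_n+P_{n-1}$. By induction, for $n\ge0$ the polynomial $P_n$ is monic of degree $n$ with nonnegative integer coefficients, and $P_n(x)\le(x+1)^n$ for $x\ge0$, since $x(x+1)^n+(x+1)^{n-1}\le(x+1)^{n+1}$.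

\begin{lemma}\label{lem:sigma}
The map $\sigma$ is an automorphism of $\Lambda$, and for $n\ge0$
\begin{equation}\label{eq:expansion}
\sigma^n(m_1)=\sum_{j=0}^nc_{n,j}\sum_{\mathbf s\in\mathcal T_j}w(\mathbf s)\,m_1\,\theta(w(\mathbf s))+\sum_{j=0}^{n-1}c_{n-1,j}\sum_{\mathbf s\in\mathcal T_j}w(\mathbf s)\,m_2\,\theta(w(\mathbf s)).
\end{equation}
Counted with multiplicity, each of the two double sums has at most $(|S|+1)^n$ terms. Moreover $\operatorname{rk}(\sigma^n(m_1))=\delta(n)$.
\end{lemma}

\begin{proof}
Let $\sigma'$ be the ring homomorphism that is the identity on $R$, with $\sigma'(m_1)=m_2$ and $\sigma'(m_2)=m_1-\omega(m_2)$. Both $\sigma$ and $\sigma'$ restrict to bimodule endomorphisms of $\Lambda_1$, so they commute with $\omega$. Then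
\[
\sigma\sigma'(m_1)=m_1,\qquad \sigma\sigma'(m_2)=\omega(m_1)+m_2-\omega(m_1)=m_2,
\]
\[
\sigma'\sigma(m_1)=\omega(m_2)+m_1-\omega(m_2)=m_1,\qquad \sigma'\sigma(m_2)=m_2,
\]
and the universal property gives $\sigma'=\sigma^{-1}$.

For $n\ge1$ we have $\sigma^{n+1}(m_1)=\sigma^n(\omega(m_1)+m_2)=\omega\sigma^n(m_1)+\sigma^{n-1}(m_1)$. The elements $P_n(\omega)m_1+P_{n-1}(\omega)m_2$ satisfy the same recurrence and agree with $\sigma^n(m_1)$ for $n=0,1$, hence for all $n$. Together with \eqref{eq:omega} this is \eqref{eq:expansion}. The numbers of terms are $P_n(|S|)$ and $P_{n-1}(|S|)$.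

The coefficient of $m_1$ in \eqref{eq:expansion} is $t_1=\sum_jc_{n,j}\sum_{\mathcal T_j}w(\mathbf s)\otimes\theta(w(\mathbf s))$. The bijection $\theta$ extends to a linear bijection of $R_{\mathbb Q}$, so $t_1$ has the same rank as
\[
(\mathrm{id}\otimes\theta^{-1})t_1=\sum_jc_{n,j}\sum_{\mathbf s\in\mathcal T_j}w(\mathbf s)\otimes w(\mathbf s).
\]
The elements $w(\mathbf s)$ that occur with a positive coefficient lie in $V_n$, because $V_j\subset V_n$, and they include all products of length $n$, because $c_{n,n}=1$. So they span $V_n$, and Lemma~\ref{lem:positive} gives the rank $\delta(n)$.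
\end{proof}

\subsection{From word length to conjugacy length}

So far we control word length in $\operatorname{St}_5(\Lambda)$, and conjugacy length can be much smaller. By \eqref{eq:weyl}, the elements $x_{12}(um_1)$ with $u$ a unit of $R$ are all conjugate to the generator $x_{32}(m_1)$, although they are pairwise distinct and so have unbounded word length if $R$ has infinitely many units. A free factor $\mathbb Z$ removes this problem.

Recall the normal form theorem: every element of a free product $H*K$ is uniquely a product $y_1\cdots y_r$, $r\ge0$, of nontrivial \emph{syllables} $y_i$ that belong alternately to $H$ and $K$.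

\begin{lemma}\label{lem:free}
Let $H$ be a group with finite generating set $Y$, and let $G=H*\langle\tau\rangle$ with $\langle\tau\rangle\cong\mathbb Z$ and generating set $Y\cup\{\tau\}$. If $a\in H$ and $a\ne1$, then $\|a\tau\|=|a|_Y+1$.
\end{lemma}

\begin{proof}
First, the length of an element of $G$ is the sum of the lengths of its syllables, measured in $Y$ and in $\{\tau\}$. Indeed, cut a word into maximal blocks of letters from one factor. Deleting a block that represents $1$ and merging its neighbors does not increase the length of the word, and the process ends with one block for each syllable. In particular $|a\tau|=|a|+1$, and $|\cdot|$ restricts to $|\cdot|_Y$ on $H$.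

Let $g$ be a conjugate of $a\tau$. Among all $h$ with $g=h\,a\tau\,h^{-1}$ choose one whose normal form $y_1\cdots y_r$ has the fewest syllables. It does not end with the syllables $a,\tau$ or $\tau^{-1},a^{-1}$, since otherwise $h(a\tau)^{-1}$ or $h\,a\tau$ would have fewer syllables. We show $|g|\ge|a|+1$, which holds for $r=0$. Let $r\ge1$.

If $y_r\in H$ and $y_r\ne a^{-1}$, then $y_1\cdots y_{r-1}(y_ra)\,\tau\,y_r^{-1}\cdots y_1^{-1}$ is the normal form of $g$, and $|g|\ge|y_ra|+1+|y_r|\ge|a|+1$.

If $y_r\in\langle\tau\rangle$ and $y_r\ne\tau$, then $y_1\cdots y_r\,a\,(\tau y_r^{-1})\,y_{r-1}^{-1}\cdots y_1^{-1}$ is the normal form, and $|g|\ge|y_r|+|a|\ge|a|+1$.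

If $y_r=a^{-1}$ or $y_r=\tau$, then $g=y_1\cdots y_{r-1}\,\tau a\,y_{r-1}^{-1}\cdots y_1^{-1}$. For $r=1$ this is $\tau a$, of length $|a|+1$. Let $r\ge2$. If $y_r=a^{-1}$, then $y_{r-1}\in\langle\tau\rangle$ and $y_{r-1}\ne\tau^{-1}$; the normal form is $y_1\cdots y_{r-2}(y_{r-1}\tau)\,a\,y_{r-1}^{-1}\cdots y_1^{-1}$, and $|g|\ge|a|+|y_{r-1}|\ge|a|+1$. If $y_r=\tau$, then $y_{r-1}\in H$ and $y_{r-1}\ne a$; the normal form is $y_1\cdots y_{r-1}\,\tau\,(ay_{r-1}^{-1})\,y_{r-2}^{-1}\cdots y_1^{-1}$, and $|g|\ge|y_{r-1}|+1+|ay_{r-1}^{-1}|\ge|a|+1$.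
\end{proof}

We can now define the group. Let
\[
G=\operatorname{St}_5(\Lambda)*\langle\tau\rangle,\qquad g_0=x_{12}(m_1)\,\tau,
\]
with generating set $Y\cup\{\tau\}$, and let $\phi\in\operatorname{Aut}(G)$ be given by $\phi(x_{ij}(\lambda))=x_{ij}(\sigma(\lambda))$ and $\phi(\tau)=\tau$. Put $\ell_n=\ell(\sigma^n(m_1))$; then $\ell_0\le1$.

\begin{proposition}\label{prop:main}
The group $G$ is finitely presented, and for all $n\ge1$:
\begin{itemize}
\item[(a)] $\|\phi^n(g_0)\|=\ell_n+1$;
\item[(b)] $\|\phi^n(h)\|\le|h|\max(1,\ell_n,\ell_{n-1})$ for all $h\in G$;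
\item[(c)] $\ell_n\ge\delta(n)$.
\end{itemize}
\end{proposition}

\begin{proof}
Since $R$ is finitely presented, so is $\Lambda$, and $G$ is finitely presented by Proposition~\ref{prop:fp}. This is the only use of the finite presentability of $R$.

(a) We have $\phi^n(g_0)=a\tau$ with $a=x_{12}(\sigma^n(m_1))$. The homomorphism $\Lambda\to R$ that fixes $R$ and sends $m_1,m_2$ to $1$ shows $m_1\ne0$. Hence $\sigma^n(m_1)\ne0$, so $\pi(a)\ne I$ and $a\ne1$. Apply Lemma~\ref{lem:free}.

(b) The automorphism $\phi^n$ fixes $\tau$ and the generators $x_{ij}(\lambda)$ with $\lambda\in X_R$. It sends $x_{ij}(m_1)$ to an element of length $\ell_n$, and $x_{ij}(m_2)$ to an element of length $\ell_{n-1}$, because $\sigma^n(m_2)=\sigma^{n-1}(m_1)$. So $|\phi^n(h)|$ is at most the stated bound.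

(c) Combine Lemmas~\ref{lem:rank} and \ref{lem:sigma}.
\end{proof}

For each choice of data two tasks remain: to bound $\delta(n)$ from below, and to bound $\ell_n$ from above by collecting the exponentially many terms of \eqref{eq:expansion} into few terms with integer coefficients.

\section{Group rings}\label{sec:A}

The construction needs a finitely presented ring, but it records only the growth of the subset $S$. This separation is what allows $Q$ to be merely a subgroup of a finitely presented group $\Gamma$: the ring is $\mathbb Z[\Gamma]$, and $S$ lies in $Q$. The way $Q$ sits in $\Gamma$ does not affect the lower bound, since rank counts group elements and does not see their lengths in $\Gamma$.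

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $Q\le\Gamma$, where $\Gamma=\langle A\mid\mathcal R\rangle$ is a finite presentation, and let $R=\mathbb Z[\Gamma]$. Consider the ring with generators $t,\bar t$ for $t\in A$ and relations $t\bar t=\bar tt=1$ and $\rho=1$ for $\rho\in\mathcal R$, where $\rho$ is written with $\bar t$ in place of $t^{-1}$. Its homomorphisms to a ring $\Lambda'$ correspond to group homomorphisms from $\Gamma$ to the units of $\Lambda'$, and so do those of $\mathbb Z[\Gamma]$. Hence $R$ is finitely presented. Let $\theta$ be the additive extension of $q\mapsto q^{-1}$, an anti-automorphism of $R$, and apply Section~\ref{sec:construction} to $R$, $\theta$ and the given $S\subset Q\subset R$.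

The elements of $\Gamma$ form a basis of $R_{\mathbb Q}=\mathbb Q[\Gamma]$, so $\delta(n)=|S^n|=\gamma(n)$. Proposition~\ref{prop:main}(a),(c) gives $\|\phi^n(g_0)\|\ge\gamma(n)$.

For the upper bound let $n\ge1$ and collect the terms of \eqref{eq:expansion} according to the value $q=w(\mathbf s)\in\Gamma$. Since $1\in S$, we have $S^j\subset S^n$ for $j\le n$, so
\[
\sigma^n(m_1)=\sum_{q\in S^n}\bigl(f(q)\,qm_1q^{-1}+f'(q)\,qm_2q^{-1}\bigr)
\]
with integers $0\le f(q),f'(q)\le(|S|+1)^n$ by Lemma~\ref{lem:sigma}. By Lemma~\ref{lem:length}(c), each coefficient has $\ell\le6+12n\log_2(|S|+1)$. Let $C_1=\max_{s\in S}C_s$ with $C_s$ as in Lemma~\ref{lem:length}(d). For $q=s_1\cdots s_n$, conjugating $m_i$ successively by $s_n,\dots,s_1$ gives $\ell(qm_iq^{-1})\le1+C_1n$. By Lemma~\ref{lem:length}(a) each of the $2\gamma(n)$ terms has $\ell\le C_2n$ for a constant $C_2\ge1$, and $\ell_n\le2C_2\,n\gamma(n)$. The function $n\gamma(n)$ is nondecreasing and $\ell_0\le1$, so $\max(1,\ell_n,\ell_{n-1})\le2C_2\,n\gamma(n)$. Proposition~\ref{prop:main}(a),(b) gives the upper bounds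 with $C=2C_2+1$ and $C_h=2C_2|h|$.
\end{proof}

\begin{remark}
That $S$ generates $Q$ is not used in the proof; it makes $\gamma$ the growth function of $Q$. That the elements of $S$ are units is used through Lemma~\ref{lem:length}(d). Without it, part (b) of that lemma, applied to the $2n+1$ factors of $qm_iq^{-1}$, would give only $O(n^2\gamma(n))$.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $Q$ be Grigorchuk's group. It is finitely generated and has solvable word problem, and its growth function, the number $\gamma(n)$ of elements of word length at most $n$, satisfies $\gamma(n)\ge\exp(c\sqrt n)$ for some $c>0$ and all large $n$, and $\gamma(n)^{1/n}\to1$ \cite{Gri}. These two properties do not depend on the finite generating set: the growth functions $\gamma,\gamma'$ for two such sets satisfy $\gamma(n)\le\gamma'(Kn)$ and $\gamma'(n)\le\gamma(Kn)$ for some integer $K\ge1$, hence $\gamma'(n)\ge\gamma(\lfloor n/K\rfloor)$ and $\gamma'(n)^{1/n}\le(\gamma(Kn)^{1/Kn})^K$.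

Since the word problem is solvable, the words that represent $1$ form a recursive set of relators, so $Q$ is recursively presented and embeds in a finitely presented group \cite{Hig}. Let $A$ be a finite generating set and $S=\{1\}\cup A\cup A^{-1}$; then $|S^n|=\gamma(n)$. Take $G,\phi,g_0$ from Theorem~\ref{thm:A}. Condition (i) holds for $g_0$ because $\|\phi^n(g_0)\|\ge\exp(c\sqrt n)$ for large $n$. Condition (ii) holds because $\|\phi^n(h)\|\le C_h\,n\gamma(n)$ and $n^{1/n}\gamma(n)^{1/n}\to1$.
\end{proof}

\section{Enveloping algebras}\label{sec:B}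

We now look for an explicit finitely presented ring in which $\delta(n)$ is intermediate. Consider a polynomial ring in commuting variables $a_\alpha$, $\alpha\in\mathbb N^d$, where $a_\alpha$ has weight $|\alpha|+1$ and $|\alpha|=\alpha_1+\dots+\alpha_d$. For $d=1$ the monomials of weight $n$ correspond to the partitions of $n$. In general about $K^d$ variables have weight at most $K$, and products over subsets of them give about $2^{K^d}$ monomials of weight at most about $K^{d+1}$; with $n\approx K^{d+1}$ this explains the exponent $d/(d+1)$. To make the ring finitely generated, we produce $a_\alpha$ from $a_0$ as an iterated commutator with elements $x_1,\dots,x_d$. To make it finitely presented, we need further elements $y_1,\dots,y_d$ and the scalar $\frac12$.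

\subsection{A finitely presented Lie algebra}

In this section $[\ ,\ ]$ denotes Lie brackets, $k=\mathbb Z[\frac12]$, and $e_i$ is the $i$th standard basis vector of $\mathbb N^d$. Let $\mathfrak g$ be the free $k$-module with basis $x_i,y_i$ $(1\le i\le d)$ and $a_\alpha$ $(\alpha\in\mathbb N^d)$, with brackets
\[
[x_i,a_\alpha]=a_{\alpha+e_i},\qquad[y_i,a_\alpha]=a_{\alpha+2e_i},
\]
and all other brackets of basis elements zero, apart from those forced by antisymmetry. Identify $a_\alpha$ with the monomial $z^\alpha\in k[z_1,\dots,z_d]$. Then $\mathfrak g$ is the semidirect product of the abelian ideal $k[z_1,\dots,z_d]$ with the abelian Lie algebra spanned by the $x_i,y_i$, which act by multiplication with $z_i$ and $z_i^2$. These operators commute, so $\mathfrak g$ is a Lie algebra. Write $a=a_0$.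

The infinitely many relations $[a_\alpha,a_{\alpha'}]=0$ have to be deduced from finitely many. Take $d=1$, write $x,y$ for $x_1,y_1$, and assume only $[a_0,a_1]=0$. Applying the derivation $\operatorname{ad}x$ gives $[a_0,a_2]=0$, and applying it again gives $[a_1,a_2]+[a_0,a_3]=0$: one equation for two unknown brackets. Applying $\operatorname{ad}y$ to $[a_0,a_1]=0$ gives the second equation $[a_2,a_1]+[a_0,a_3]=0$. The sum of the two is $2[a_0,a_3]=0$, and with $\frac12\in k$ both brackets vanish. The next lemma organizes this computation.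

\begin{lemma}\label{lem:lie}
The Lie $k$-algebra $\mathfrak g$ is presented by the generators $a,x_i,y_i$ $(1\le i\le d)$ and the relations
\[
[x_i,x_j]=[x_i,y_j]=[y_i,y_j]=0,\qquad[y_i,a]=[x_i,[x_i,a]],\qquad[a,\operatorname{ad}_x^\varepsilon a]=0,
\]
for $1\le i,j\le d$ and $\varepsilon\in\{0,1\}^d$, where $\operatorname{ad}_x^\alpha=\operatorname{ad}(x_1)^{\alpha_1}\cdots\operatorname{ad}(x_d)^{\alpha_d}$.
\end{lemma}

\begin{proof}
Let $\mathfrak g'$ be the Lie algebra with this presentation. The relations hold in $\mathfrak g$, so there is a homomorphism $\mathfrak g'\to\mathfrak g$. In $\mathfrak g'$ the operators $\operatorname{ad}(x_i),\operatorname{ad}(y_j)$ commute with one another by the first group of relations. Put $a'_\alpha=\operatorname{ad}_x^\alpha a\in\mathfrak g'$. Then $[x_i,a'_\alpha]=a'_{\alpha+e_i}$ and $[y_i,a'_\alpha]=\operatorname{ad}_x^\alpha[y_i,a]=a'_{\alpha+2e_i}$.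

Let $P=k[z_1,\dots,z_d,z_1',\dots,z_d']$ and let $\beta\colon P\to\mathfrak g'$ be the $k$-linear map with $\beta(z^\alpha z'^{\,\alpha'})=[a'_\alpha,a'_{\alpha'}]$. Since $\operatorname{ad}(x_i)$ and $\operatorname{ad}(y_i)$ are derivations,
\[
\operatorname{ad}(x_i)\beta(p)=\beta\bigl((z_i+z_i')p\bigr),\qquad\operatorname{ad}(y_i)\beta(p)=\beta\bigl((z_i^2+z_i'^{\,2})p\bigr).
\]
So $\ker\beta$ is closed under multiplication by $z_i+z_i'$ and by $z_i^2+z_i'^{\,2}$, hence by $z_iz_i'=\frac12\bigl((z_i+z_i')^2-(z_i^2+z_i'^{\,2})\bigr)$. Thus $\ker\beta$ is a module over the subring $P_0$ generated over $k$ by the elements $z_i+z_i'$ and $z_iz_i'$. As a ring, $P$ is generated over $P_0$ by $z'_1,\dots,z'_d$, because $z_i=(z_i+z_i')-z_i'$, and $z_i'^{\,2}=(z_i+z_i')z_i'-z_iz_i'$. Hence the monomials $z'^{\,\varepsilon}$, $\varepsilon\in\{0,1\}^d$, generate $P$ as a $P_0$-module. They lie in $\ker\beta$ by the last group of relations. So $\beta=0$, and all $a'_\alpha$ commute.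

The span of the $x_i,y_i,a'_\alpha$ is therefore closed under brackets and contains the generators, so it is $\mathfrak g'$. The homomorphism $\mathfrak g'\to\mathfrak g$ sends this spanning family to the basis of $\mathfrak g$, term by term, so it is an isomorphism.
\end{proof}

Without the $y_i$ the argument would give only a module over $k[z_1+z_1',\dots,z_d+z_d']$, and $P$ is not finitely generated over this subring, whose transcendence degree is $d$ rather than $2d$.

\subsection{The data}

Let $R=U(\mathfrak g)$ be the universal enveloping algebra. Its universal property says that $k$-algebra homomorphisms from $R$ to an algebra $\Lambda'$ correspond to Lie homomorphisms from $\mathfrak g$ to $\Lambda'$ with the bracket $uv-vu$. By Lemma~\ref{lem:lie}, $R$ is presented as a $k$-algebra by the same generators and relations, with brackets read as ring commutators. A $k$-algebra is the same as a ring in which $2$ is invertible, so adding a generator $\frac12$ and the relation $2\cdot\frac12=1$ gives a finite presentation of $R$ as a ring. The Poincar\'e--Birkhoff--Witt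 theorem states that, if a Lie algebra is a free $k$-module with a totally ordered basis, then the monomials $b_1\cdots b_r$ in basis elements with $b_1\le\dots\le b_r$ form a $k$-basis of the enveloping algebra. They then also form a $\mathbb Q$-basis of $R_{\mathbb Q}$.

The map $u\mapsto-u$ is a Lie homomorphism from $\mathfrak g$ to the opposite algebra of $R$, so it extends to an anti-homomorphism $\theta$ of $R$, and $\theta^2=\mathrm{id}$. We apply Section~\ref{sec:construction} with
\[
S=\{1,a,x_1,\dots,x_d\},\qquad X_R=S\cup\{\tfrac12,y_1,\dots,y_d\},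
\]
and call the resulting group $G_d$. The $y_i$ serve only for the finite presentation and do not belong to $S$.

In $R$ the operator $\operatorname{ad}(x_i)$ is left multiplication minus right multiplication by $x_i$, and all these multiplications commute. The binomial theorem gives
\begin{equation}\label{eq:alpha}
a_\alpha=\sum_{\eta\le\alpha}(-1)^{|\eta|}\binom\alpha\eta\,x^{\alpha-\eta}\,a\,x^\eta,\qquad\binom\alpha\eta=\prod_i\binom{\alpha_i}{\eta_i},
\end{equation}
where $x^\eta=x_1^{\eta_1}\cdots x_d^{\eta_d}$ and $\eta\le\alpha$ is meant coordinatewise. So $a_\alpha$ is an integer combination of words of length $|\alpha|+1$ in $a,x_1,\dots,x_d$.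

\subsection{Counting monomials}

A \emph{standard monomial} is an element $b=a_{\alpha^1}\cdots a_{\alpha^r}x^\beta$ with $r\ge0$, $\alpha^q\in\mathbb N^d$ and $\beta\in\mathbb N^d$; since the $a_\alpha$ commute, only the multiset $\{\alpha^1,\dots,\alpha^r\}$ matters. Its \emph{weight} is $\sum_q(|\alpha^q|+1)+|\beta|$. Let $B_n$ be the set of standard monomials of weight at most $n$.

\begin{lemma}\label{lem:count}
There are constants $c,C_3>0$ such that $\delta(n)\ge\exp(c\,n^{d/(d+1)})$ for all $n\ge d$, and $|B_n|\le\exp(C_3\,n^{d/(d+1)})$ for all $n\ge1$.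
\end{lemma}

\begin{proof}
\emph{Lower bound.} By \eqref{eq:alpha}, a product $a_{\alpha^1}\cdots a_{\alpha^r}$ of weight $j\le n$ lies in $V_j\subset V_n$. Let $K=\lfloor(n/d)^{1/(d+1)}\rfloor\ge1$. The $K^d$ indices $\alpha\in\{0,\dots,K-1\}^d$ satisfy $|\alpha|+1\le dK$. The products $\prod_{\alpha\in J}a_\alpha$ over subsets $J$ of this set of indices have weight at most $dK^{d+1}\le n$, and they are linearly independent over $\mathbb Q$ by the Poincar\'e--Birkhoff--Witt theorem. Hence $\delta(n)\ge2^{K^d}$, and $K\ge\frac12(n/d)^{1/(d+1)}$.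

\emph{Upper bound.} Let $p(n)$ be the number of multisets $\mu=\{\alpha^1,\dots,\alpha^r\}$ of weight $\operatorname{wt}(\mu)\le n$. For every $t>0$,
\[
p(n)\le e^{nt}\sum_\mu e^{-t\operatorname{wt}(\mu)}=e^{nt}\prod_{\alpha\in\mathbb N^d}\bigl(1-e^{-(|\alpha|+1)t}\bigr)^{-1},
\]
where the sum runs over all finite multisets. Using $-\log(1-u)=\sum_{i\ge1}u^i/i$ and $\sum_\alpha u^{|\alpha|}=(1-u)^{-d}$ for $0\le u<1$, the logarithm of the product is
\[
\sum_{i\ge1}\frac1i\sum_\alpha e^{-i(|\alpha|+1)t}=\sum_{i\ge1}\frac1i\,e^{-it}(1-e^{-it})^{-d}.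
\]
For $u>0$ the inequality $e^u\ge1+u$ gives $1-e^{-u}\ge u/(1+u)$, and $(1+u)^d\le d!\,e^{1+u}$. So $e^{-u}(1-e^{-u})^{-d}\le e\,d!\,u^{-d}$, and the series is at most $e\,d!\,t^{-d}\sum_ii^{-d-1}\le2e\,d!\,t^{-d}$. With $t=n^{-1/(d+1)}$ we get $p(n)\le\exp\bigl((1+2e\,d!)\,n^{d/(d+1)}\bigr)$. There are at most $(n+1)^d$ choices for $\beta$, and $d\log(n+1)=O(n^{d/(d+1)})$.
\end{proof}

\begin{lemma}\label{lem:cost}
Let $n\ge1$.
\begin{itemize}
\item[(a)] Every product of at most $n$ elements of $S$ is a combination of elements of $B_n$ with nonnegative integer coefficients whose sum is at most $n^n$.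
\item[(b)] $\ell(b)\le128\,n^{d+4}$ and $\ell(\theta(b))\le128\,n^{d+4}$ for $b\in B_n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We show by induction on $j\ge0$ that a product of $j$ elements of $S$ is such a combination of elements of $B_j$ with sum at most $j!$. The empty product is $1\in B_0$. Let $b=a_{\alpha^1}\cdots a_{\alpha^r}x^\beta\in B_j$, so $r\le j$. Then $1\cdot b$ and $a\cdot b=a_0b$ lie in $B_{j+1}$. Moving $x_i$ to the right with $x_ia_\alpha=a_\alpha x_i+a_{\alpha+e_i}$ writes $x_ib$ as the sum of the $r$ monomials obtained by replacing one $\alpha^q$ by $\alpha^q+e_i$ and the monomial obtained by replacing $\beta$ by $\beta+e_i$. These are at most $j+1$ elements of $B_{j+1}$. Finally $B_j\subset B_n$ and $j!\le n^n$ for $j\le n$.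

(b) The recursion $a_{\alpha+e_i}=x_ia_\alpha-a_\alpha x_i$ would give a bound exponential in $|\alpha|$, so we use \eqref{eq:alpha}. Put $N=|\alpha|+1$. The sum has at most $N^d$ terms. In each, the integer $\binom\alpha\eta\le2^{|\alpha|}$ has $\ell\le6+12|\alpha|\le12N$ by Lemma~\ref{lem:length}(c), and the word of length $N$ in letters from $X_R$ has $\ell\le4N^2$ by Lemma~\ref{lem:length}(b). By Lemma~\ref{lem:length}(a), $\ell(a_\alpha)\le N^d(24N+8N^2)\le32N^{d+2}$. An element $b\in B_n$ is $1$ or a product of at most $n$ factors $a_{\alpha^q}$ and $x_i$ with $|\alpha^q|+1\le n$, so $\ell(b)\le4n^2\cdot32n^{d+2}$. The same holds for $\theta(b)=\pm x^\beta a_{\alpha^r}\cdots a_{\alpha^1}$.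
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The group $G_d$ is finitely presented by Proposition~\ref{prop:main}, and the lower bound follows from parts (a) and (c) of that proposition and Lemma~\ref{lem:count}.

For the upper bounds let $n\ge1$. If $w=\sum_bc_bb$ is the expansion in Lemma~\ref{lem:cost}(a), then $wm_i\theta(w)=\sum_{b,b'}c_bc_{b'}\,b\,m_i\,\theta(b')$, and the coefficients have sum at most $n^{2n}$. Since $|S|=d+2$, Lemma~\ref{lem:sigma} gives
\[
\sigma^n(m_1)=\sum_{b,b'\in B_n}\bigl(f_{bb'}\,b\,m_1\,\theta(b')+f'_{bb'}\,b\,m_2\,\theta(b')\bigr)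
\]
with integers $0\le f_{bb'},f'_{bb'}\le(d+3)^nn^{2n}$. By Lemma~\ref{lem:length}(c) these integers have $\ell\le6+12n\log_2\bigl((d+3)n^2\bigr)=O(n^2)$. Each term is a product of four elements with $\ell=O(n^{d+4})$, by Lemma~\ref{lem:cost}(b), so it has $\ell=O(n^{d+4})$ by Lemma~\ref{lem:length}(b). There are $2|B_n|^2$ terms. The elements of $S$ other than $1$ need not be units and Lemma~\ref{lem:length}(d) is not used, but polynomial factors are negligible here: by Lemma~\ref{lem:count},
\[
\ell_n\le C_4\,n^{d+4}\exp\bigl(2C_3\,n^{d/(d+1)}\bigr)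
\]
for a constant $C_4\ge1$. The right side is nondecreasing in $n$. With $C=2C_3+1$, both $\ell_n+1$ and $\max(1,\ell_n,\ell_{n-1})$ are at most $\exp(C\,n^{d/(d+1)})$ for all large $n$. Proposition~\ref{prop:main}(a),(b) gives the upper bounds, with $C_h=|h|$.

Since $0<d/(d+1)<1$, the lower bound gives condition (i) of Definition~\ref{def:intermediate} for $g_0$ and the upper bound gives condition (ii). If $d<d'$, then $d/(d+1)<d'/(d'+1)$, so $\exp(Cn^{d/(d+1)})/\exp(c'n^{d'/(d'+1)})\to0$ for all $C,c'>0$. Hence the growth of $g_0$ in $G_d$ is not equivalent to the growth of $g_0$ in $G_{d'}$.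
\end{proof}

\section{Finite presentation of $\operatorname{St}_5(\Lambda)$}\label{sec:fp}

We prove Proposition~\ref{prop:fp}, first for a free ring $\mathbb Z\langle\Omega\rangle$. A finite presentation can mention $x_{ij}(w)$ only for words $w$ of bounded length, and longer words must be defined by (R3) as $x_{ik}(uv)=[x_{ij}(u),x_{jk}(v)]$. The difficulty is to show that this does not depend on the auxiliary index $j$ or on the place where the word is cut. The following identity is the group-theoretic form of associativity that is needed: for $a=x_{il}(\lambda)$, $b=x_{lj}(\mu)$, $c=x_{jk}(\nu)$ it compares $x_{ik}((\lambda\mu)\nu)$ with $x_{ik}(\lambda(\mu\nu))$.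

\begin{lemma}\label{lem:assoc}
Let $a,b,c$ be elements of a group with $[a,c]=1$. Put $e=[a,b]$ and $d=[b,c]$, and suppose that $d$ commutes with $b$, $c$ and $e$. Then $[e,c]=[a,d]$.
\end{lemma}

\begin{proof}
From $bcb^{-1}=dc$ and $[d,b]=1$ we get $b^{-1}cb=d^{-1}c$. Also $aba^{-1}=eb$ commutes with $d$. Therefore
\begin{align*}
ece^{-1}&=(aba^{-1})(b^{-1}cb)(ab^{-1}a^{-1})=(aba^{-1})\,d^{-1}c\,(ab^{-1}a^{-1})\\
&=d^{-1}ab\,(a^{-1}ca)\,b^{-1}a^{-1}=d^{-1}a\,(bcb^{-1})\,a^{-1}=d^{-1}a\,dc\,a^{-1}=d^{-1}ada^{-1}c .
\end{align*}
Hence $[e,c]=d^{-1}ada^{-1}=d^{-1}[a,d]d$. Since $d$ commutes with $e$ and $c$, it commutes with $[e,c]$, and $[a,d]=d[e,c]d^{-1}=[e,c]$.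
\end{proof}

Let $\Omega$ be a finite set and $W$ the free monoid on $\Omega$, with length $|\cdot|$ and empty word $1$; it is a $\mathbb Z$-basis of $\mathbb Z\langle\Omega\rangle$. For $1\le D\le\infty$ let $\mathcal G_D$ be the group with generators $x_{ij}(w)$, for $1\le i\ne j\le5$ and $w\in W$ with $|w|\le D$, and relations
\begin{itemize}
\item[$(\mathrm S1)_D$] $[x_{ij}(u),x_{kl}(v)]=1$ if $j\ne k$, $i\ne l$ and $|u|,|v|\le D$;
\item[$(\mathrm S2)_D$] $[x_{ij}(u),x_{jk}(v)]=x_{ik}(uv)$ if $i,j,k$ are distinct and $|u|+|v|\le D$.
\end{itemize}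
For finite $D$ this is a finite presentation.

\begin{lemma}\label{lem:stable}
For every finite $D\ge1$ the natural map $\mathcal G_D\to\mathcal G_{D+1}$ is an isomorphism.
\end{lemma}

\begin{proof}
The map is onto, since by $(\mathrm S2)_{D+1}$ each new generator $x_{ik}(w)$, $|w|=D+1\ge2$, is a commutator $[x_{ij}(u),x_{jk}(v)]$ with $w=uv$ and $u,v$ nonempty. To construct a left inverse we define elements $x_{ik}(w)\in\mathcal G_D$ for $|w|=D+1$ and verify the relations of $\mathcal G_{D+1}$. We work in $\mathcal G_D$.

Lemma~\ref{lem:assoc} will always be applied with four distinct indices and elements with the index pattern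
\[
a=x_{pq},\qquad b=x_{qr},\qquad c=x_{rs},\qquad e=x_{pr},\qquad d=x_{qs}.
\]
The pairs $(a,c)$, $(d,b)$, $(d,c)$, $(d,e)$ then satisfy the index conditions of $(\mathrm S1)$.

\emph{Definition of the new elements.} For distinct $i,j,k$ and nonempty $u,v$ with $|u|+|v|=D+1$ put $y^j_{ik}(u,v)=[x_{ij}(u),x_{jk}(v)]$. Let $i,j,k,l$ be distinct, and let $|u'u''v|=D+1$ with $u',v$ nonempty and $u''$ possibly empty. Take $a=x_{il}(u')$, $b=x_{lj}(u'')$, $c=x_{jk}(v)$. Since $|u'u''|,|u''v|\le D$, relation $(\mathrm S2)_D$ gives $e=x_{ij}(u'u'')$ and $d=x_{lk}(u''v)$, and the commutations hold by $(\mathrm S1)_D$. Lemma~\ref{lem:assoc} gives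
\[
y^j_{ik}(u'u'',v)=y^l_{ik}(u',u''v).
\]
With $u''=1$ this shows that $y^j_{ik}(u,v)$ does not depend on $j$. Any two cuts of a word $w$ into two nonempty pieces have the form $(u'u'',v)$ and $(u',u''v)$, so the element depends only on $i,k$ and $w=uv$. We call it $x_{ik}(w)$.

\emph{The relations $(\mathrm S1)_{D+1}$.} The relation is symmetric in its two entries, so it suffices to show $[x_{ik}(w),x_{pq}(t)]=1$ for $|w|=D+1$, $|t|\le D+1$, $k\ne p$, $i\ne q$. This is where the fifth index is used. Let $|t|\le D$. Choose $j\notin\{i,k,p,q\}$ and write $x_{ik}(w)=[x_{ij}(u),x_{jk}(v)]$ with $u,v$ nonempty. By $(\mathrm S1)_D$, $x_{pq}(t)$ commutes with $x_{ij}(u)$, as $j\ne p$ and $i\ne q$, and with $x_{jk}(v)$, as $k\ne p$ and $j\ne q$. So it commutes with $x_{ik}(w)$. Let $|t|=D+1$. Choose $r\notin\{i,k,p,q\}$ and write $x_{pq}(t)=[x_{pr}(t'),x_{rq}(t'')]$ with $t',t''$ nonempty. By the previous case $x_{ik}(w)$ commutes with $x_{pr}(t')$, as $k\ne p$ and $i\ne r$, and with $x_{rq}(t'')$, as $k\ne r$ and $i\ne q$.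

\emph{The relations $(\mathrm S2)_{D+1}$.} Let $i,j,k$ be distinct and $|u|+|v|=D+1$. If $u$ and $v$ are nonempty, the relation is the definition of $x_{ik}(uv)$. Otherwise choose $l\notin\{i,j,k\}$ and write the nonempty one of $u,v$ as $st$ with $s,t$ nonempty. If $u=1$, take $a=x_{ij}(1)$, $b=x_{jl}(s)$, $c=x_{lk}(t)$; then $e=x_{il}(s)$ by $(\mathrm S2)_D$ and $d=x_{jk}(st)$ by definition. The commutations hold by $(\mathrm S1)_{D+1}$, and
\[
[x_{ij}(1),x_{jk}(st)]=[a,d]=[e,c]=[x_{il}(s),x_{lk}(t)]=x_{ik}(st).
\]
If $v=1$, take $a=x_{il}(s)$, $b=x_{lj}(t)$, $c=x_{jk}(1)$; then $e=x_{ij}(st)$ by definition and $d=x_{lk}(t)$ by $(\mathrm S2)_D$. Again the commutations hold by $(\mathrm S1)_{D+1}$, and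
\[
[x_{ij}(st),x_{jk}(1)]=[e,c]=[a,d]=[x_{il}(s),x_{lk}(t)]=x_{ik}(st).
\]

Hence there is a homomorphism $\mathcal G_{D+1}\to\mathcal G_D$ that fixes the old generators. It is a left inverse of the natural map, which is therefore injective.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fp}]
\emph{Free rings.} Every generator and every relation of $\mathcal G_\infty$ occurs in some $\mathcal G_D$ with $D$ finite, so $\mathcal G_\infty$ is the direct limit of $\mathcal G_1\to\mathcal G_2\to\cdots$. By Lemma~\ref{lem:stable}, $\mathcal G_\infty\cong\mathcal G_1$ is finitely presented. We claim that the homomorphism $\mathcal G_\infty\to\operatorname{St}_5(\mathbb Z\langle\Omega\rangle)$, $x_{ij}(w)\mapsto x_{ij}(w)$, is an isomorphism. For $\lambda=\sum_wn_ww$ put $x_{ij}(\lambda)=\prod_wx_{ij}(w)^{n_w}\in\mathcal G_\infty$; the factors commute by $(\mathrm S1)_\infty$. These elements satisfy (R1) by definition and (R2) by $(\mathrm S1)_\infty$. For (R3) let $i,j,k$ be distinct and let $H$ be the subgroup generated by all $x_{ij}(u)$ and $x_{jk}(v)$. The commutator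 of two of these generators is $1$ or $x_{ik}(uv)^{\pm1}$, which commutes with all the generators. So $H$ modulo its center is abelian, and all commutators in $H$ are central. The identity $[gh,f]=g[h,f]g^{-1}[g,f]$ then shows that the commutator is multiplicative in the first entry, and $[f,g]=[g,f]^{-1}$ shows the same for the second. Hence
\[
\Bigl[x_{ij}\Bigl(\sum_un_uu\Bigr),x_{jk}\Bigl(\sum_vn'_vv\Bigr)\Bigr]=\prod_{u,v}x_{ik}(uv)^{n_un'_v}=x_{ik}\Bigl(\sum_{u,v}n_un'_v\,uv\Bigr),
\]
which is (R3). We obtain a homomorphism $\operatorname{St}_5(\mathbb Z\langle\Omega\rangle)\to\mathcal G_\infty$, and both composites fix the generators.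

\emph{Quotients.} Let $\Lambda=\mathbb Z\langle\Omega\rangle/I$ with $I$ generated as an ideal by $\rho_1,\dots,\rho_r$. Let $K$ be the normal closure in $\operatorname{St}_5(\mathbb Z\langle\Omega\rangle)$ of the finitely many elements $x_{ij}(\rho_s)$. For $p,q\in W$, $i\neq j$ and $l\ne i,j$ we have $x_{ij}(\rho_sq)=[x_{il}(\rho_s),x_{lj}(q)]\in K$, and then $x_{ij}(p\rho_sq)=[x_{il}(p),x_{lj}(\rho_sq)]\in K$. Every element of $I$ is an integer combination of elements $p\rho_sq$, so $x_{ij}(\lambda)\in K$ for $\lambda\in I$ by (R1). Hence $x_{ij}(\lambda)K$ depends only on $\lambda+I$, and $x_{ij}(\lambda+I)\mapsto x_{ij}(\lambda)K$ respects (R1)--(R3). This homomorphism is inverse to the natural map $\operatorname{St}_5(\mathbb Z\langle\Omega\rangle)/K\to\operatorname{St}_5(\Lambda)$. Thus $\operatorname{St}_5(\Lambda)$ is the quotient of a finitely presented group by the normal closure of a finite set, and it is finitely presented.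
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fio}
Elia Fioravanti, \emph{Growth of automorphisms of virtually special groups}, arXiv:2501.12321 (2025).

\bibitem{Gri}
Grigorchuk, Math. USSR Izv. \textbf{25} (1985), 259--300.

\bibitem{Hig}
Higman, Proc. Roy. Soc. A \textbf{262} (1961).

\end{thebibliography}
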